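\title{Rational approximation and the Sierpi\'nski carpet}

\begin{abstract}
Let $X$ be a compact subset of the complex plane on which some continuous function is not a uniform limit of rational functions with poles off $X$. We prove that $X$ contains a homeomorphic copy of the Sierpi\'nski carpet. The proof isolates a family of continua, called invisible, that behave like holes of $X$ from the point of view of bounded rational approximation. This family is closed under unions and limits, and its members are small near any point at which a Cauchy formula holds on $X$. Collapsing them to points gives a sphere by Moore's theorem, and a carpet is cut out of that sphere by Whyburn's theorem.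
\end{abstract}

\section{Introduction}

Let $X$ be a non-empty compact subset of $\mathbb C$ and let $C(X)$ be the algebra of continuous complex-valued functions on $X$ with the supremum norm. Let $R_0(X)\subset C(X)$ be the subalgebra of restrictions to $X$ of rational functions with no pole in $X$, and let $R(X)$ be the closure of $R_0(X)$ in $C(X)$. The \emph{Sierpi\'nski carpet} is obtained from the square $[0,1]^2$ by dividing it into nine congruent closed squares, removing the open middle square, and repeating the procedure indefinitely in each of the remaining squares; it is the intersection of the resulting decreasing sequence of compact sets. A \emph{carpet} is a space homeomorphic to the Sierpi\'nski carpet. The following question comes from the paper of Feinstein and Heath~\cite{FH}.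

\medskip
\noindent\textbf{Question.} \emph{If $R(X)\ne C(X)$, must $X$ contain a carpet?}
\medskip

The condition $R(X)\neq C(X)$ says that $X$ is thick enough for a trace of analyticity to survive uniform limits, and the question asks what this thickness forces on the topology of $X$. The simplest cases are as follows. If $X$ has an interior point, every function in $R(X)$ is analytic there, so $\bar z\notin R(X)$; and $X$ contains a closed square, hence a carpet. If $X$ has area zero, then $R(X)=C(X)$ (see Section~\ref{sec:cauchy}). This applies to the Sierpi\'nski carpet itself, whose area is $\lim(8/9)^n=0$, so the converse implication is false. Area alone does not decide the matter either. If $X$ is totally disconnected, whatever its area, it is a disjoint union of finitely many compact sets of arbitrarily small diameter; a function that is constant on each of them is analytic near $X$, and such functions are dense in $C(X)$. So $R(X)=C(X)$ by Runge's theorem, which states that a function analytic in a neighborhood of $X$ is a uniform limit on $X$ of rational functions with poles off $X$. Finally, the most direct construction of a set with empty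 interior and $R(X)\neq C(X)$, a Swiss cheese, produces a set that is itself a carpet (Example~\ref{ex:cheese}). All this suggests the answer yes. The reason for doubt is that the holes of a general $X$ touch, surround one another and accumulate, while those of the carpet are disjoint and shrink to points.

We prove that the answer is yes, and we locate the carpets. \emph{Measure} means finite complex Borel measure with compact support in $\mathbb C$. Let $R(X)^\perp$ be the set of measures $\omega$ on $X$ with $\int g\,d\omega=0$ for all $g\in R_0(X)$. The \emph{Cauchy transform} of a measure $\omega$ is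
\[
\hat\omega(a)=\int\frac{d\omega(w)}{w-a},\qquad\text{defined at those $a\in\mathbb C$ for which }\int\frac{d|\omega|(w)}{|w-a|}<\infty .
\]
Let $Q(\omega)$ be the set of points $a$ at which $\hat\omega(a)$ is defined and non-zero, and put
\[
Q(X)=\bigcup_{\omega\in R(X)^\perp}Q(\omega).
\]

\begin{theorem}\label{thm:main}
Let $X\subset\mathbb C$ be compact with $R(X)\ne C(X)$. Then $X$ contains a carpet. More precisely, $Q(X)\neq\emptyset$, and for every $q\in Q(X)$ and every $\rho>0$ the set $X\cap D(q,\rho)$ contains a carpet.
\end{theorem}

Section~\ref{sec:idea} explains the method on examples. Sections~\ref{sec:cauchy}--\ref{sec:closure} are analytic and lead to two facts about invisible continua, Lemma~\ref{lem:repulsion} and Proposition~\ref{prop:closure}. Sections~\ref{sec:collapse} and~\ref{sec:carpet} are topological.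

\medskip
\noindent\textbf{Conventions.} $S^2=\mathbb C\cup\{\infty\}$ carries the chordal metric; distances and diameters of subsets of $\mathbb C$ are Euclidean unless said otherwise. $D(a,r)$ and $\bar D(a,r)$ are the open and the closed disc, and $\mathbb D=D(0,1)$. Area measure is $A$, the area of a set $T$ is $|T|$, and ``a.e.''\ without qualification refers to $A$. A \emph{continuum} is a compact connected set with more than one point. A \emph{closed disc} in a $2$-sphere is a subset homeomorphic to $\overline{\mathbb D}$. For an open set $\Omega\subset S^2$, connected or not, $H^\infty(\Omega)$ is the algebra of bounded analytic functions on $\Omega$.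

\section{Holes, and what must be removed with them}\label{sec:idea}

We recognize carpets by the following theorem.

\begin{theorem}[Whyburn~\cite{Why}]\label{thm:whyburn}
If $\Delta_0,\Delta_1,\dots$ are infinitely many pairwise disjoint closed discs in $S^2$ whose diameters tend to $0$ and whose union is dense, then $S^2\setminus\bigcup_i\operatorname{int}\Delta_i$ is a carpet.
\end{theorem}

\begin{example}[A Swiss cheese]\label{ex:cheese}
Let $D_i=D(c_i,r_i)$, $i\ge1$, be open discs whose closures are pairwise disjoint and lie in $\mathbb D$, with dense union in $\mathbb D$ and $\sum r_i<\infty$. (Run through a dense sequence $(a_n)$ in $\mathbb D$, and center a disc of radius less than $2^{-n}$ at $a_n$ whenever $a_n$ lies in none of the earlier closed discs.) Put $X=\overline{\mathbb D}\setminus\bigcup_iD_i$. By Theorem~\ref{thm:whyburn}, applied to $S^2\setminus\mathbb D$ and the $\bar D_i$, the set $X$ is a carpet.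

Let $\omega$ be $dw$ on $\partial\mathbb D$ and $-dw$ on each $\partial D_i$, all circles being oriented counterclockwise. This is a non-zero measure of total variation $2\pi(1+\sum r_i)$. If $g$ is rational with poles off $X$, its poles in $\mathbb D$ lie in $D_1\cup\dots\cup D_n$ for some $n$. Cauchy's theorem gives $\oint_{\partial \mathbb D}g\,dw=\sum_{i\le n}\oint_{\partial D_i}g\,dw$, and $\oint_{\partial D_i}g\,dw=0$ for $i>n$. Hence $\omega\in R(X)^\perp$ and $R(X)\ne C(X)$.

Let $q\in X$ be a point at which $\hat\omega(q)$ is defined. Then $q$ lies on none of the circles, so $\hat\omega(q)=2\pi i$ and $q\in Q(X)$. Applying $\omega$ to $(g-g(q))/(w-q)$ gives the Cauchy formula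
\[
g(q)=\frac1{2\pi i}\int\frac{g(w)}{w-q}\,d\omega(w).
\]
The convergence of this integral keeps large holes away from $q$. Indeed, with $d_i=\operatorname{dist}(q,D_i)>0$,
\[
\sum_i\frac{2\pi r_i}{d_i+2r_i}\le\sum_i\int_{\partial D_i}\frac{|dw|}{|w-q|}<\infty ,
\]
so $r_i/d_i\to0$, and $2r_i<d_i/10$ for all but finitely many $i$. If $r$ is smaller than the finitely many exceptional $d_i$, every $\bar D_i$ that meets $\bar D(q,r)$ has diameter less than $r/10$.
\end{example}

Now let $X$ be arbitrary, and call a non-empty connected open subset of $S^2\setminus X$ a \emph{hole}. Suppose that discs $\Delta_i$ as in Theorem~\ref{thm:whyburn} give a carpet inside $X$. The disjoint open sets $\operatorname{int}\Delta_i$ cover $S^2\setminus X$, so each hole lies in one of them. Figure~\ref{fig:holes} shows three ways in which this forces a disc $\Delta_i$ to contain more than one hole, and points of $X$ as well.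
\begin{itemize}
\item Two holes whose closures meet lie in the same $\Delta_i$, since the closed discs are disjoint.
\item If three mutually tangent round holes enclose an island, the connected set $S^2\setminus\Delta_i$ misses their closures, so $\Delta_i$ contains either the island or everything outside the ring.
\item If the rectangles $(-1,1)\times(\frac1{2n+1},\frac1{2n})$ are holes, only finitely many $\Delta_i$ are large enough to contain one of them. So one $\Delta_i$ contains infinitely many, and with them the segment $[-1,1]$.
\end{itemize}

\begin{figure}[ht]
\centering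
\begin{tikzpicture}[scale=0.95]
\foreach \s in {0,4,8} \fill[gray!30] (\s,0) rectangle ({\s+3.4},3);
\filldraw[fill=white] (1.05,1.5) circle (0.65);
\filldraw[fill=white] (2.35,1.5) circle (0.65);
\filldraw[fill=white] (5.1,1) circle (0.6);
\filldraw[fill=white] (6.3,1) circle (0.6);
\filldraw[fill=white] (5.7,2.039) circle (0.6);
\foreach \n in {1,...,6}
  \filldraw[fill=white,very thin] (8.4,{0.5+4.4/(2*\n+1)}) rectangle (11,{0.5+4.4/(2*\n)});
\draw[very thick] (8.4,0.5) -- (11,0.5);
\end{tikzpicture}
\caption{Holes (white) of a compact set $X$ (gray; smaller holes are not drawn) that cannot be enclosed in separate disjoint closed discs of diameters tending to $0$: two tangent holes, a ring of holes around an island of $X$, and long thin holes accumulating on a segment.}\label{fig:holes}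
\end{figure}

So the holes must be grouped into clusters, closed under taking unions of pieces that touch and limits of pieces of a fixed size, and the islands must be filled in. Once the clusters are known, we do not look for discs around them in the plane, where their shapes are out of control. We shrink each cluster to a point. A partition of $S^2$ into closed sets is an \emph{upper semicontinuous decomposition} if the quotient map is closed, that is, if the union of the elements meeting a closed set $T$ is closed. This holds whenever the equivalence relation is a closed subset $\mathcal E$ of $S^2\times S^2$, because that union is the projection of the compact set $\mathcal E\cap(S^2\times T)$.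

\begin{theorem}[Moore, 1925]\label{thm:moore}
If an upper semicontinuous decomposition of $S^2$ into points and continua has more than one element and no element separates $S^2$, then the quotient space is a $2$-sphere.
\end{theorem}

\begin{example}[A null sequence of clusters]\label{ex:model}
Let $X\subset\overline{\mathbb D}$ have empty interior, and suppose that $\mathbb D\setminus X$ is covered by pairwise disjoint continua $F_1,F_2,\dots\subset\mathbb D$ that do not separate $S^2$ and whose diameters tend to $0$. Consider the partition of $S^2$ into the $F_i$ and the remaining points. Its relation is closed: if $x_n,y_n\in F_{i(n)}$ converge to $x\ne y$, then only finitely many indices $i(n)$ occur for large $n$. So the quotient $\Sigma$ is a sphere, which we identify with $S^2$. Let $\Pi$ be the quotient map, $V=\Sigma\setminus\Pi(S^2\setminus\mathbb D)$, a non-empty open set, and let $N=\{n_1,n_2,\dots\}$ be the set of images of the $F_i$. Then $N$ is dense in $V$, because every non-empty open subset of $\mathbb D$ contains a point off $X$. All but countably many horizontal and vertical lines miss $N$, so every point of $\mathbb C$ is interior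 to arbitrarily small axis-parallel squares whose boundaries miss $N$. Take such a square $P_0\subset V$. For $k=1,2,\dots$, if $n_k$ lies in $P_0$ and in no square chosen so far, enclose it in a new such square of diameter less than $1/k$, inside $\operatorname{int}P_0$ and disjoint from the earlier ones. Removing the interiors of these squares from $P_0$ leaves a carpet, by Theorem~\ref{thm:whyburn}. It lies in $V\setminus N$, over which $\Pi$ is injective and takes its fibers in $X$, so its preimage is a carpet in $X$.
\end{example}

The general proof follows this example, with two differences. First, there may be infinitely many clusters of diameter at least $1/k$. Their images form a compact totally disconnected set $N_k$ instead of a finite one, and the good squares come from a Baire category argument. Second, and this is the main point, the clusters might grow under unions and limits until one of them swallows everything. To exclude this we need a property that holes have, that passes to unions and limits, and that implies the smallness near $q$ found in Example~\ref{ex:cheese}. The analytic content of ``$K$ lies in a hole'' is Runge's theorem: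 a function analytic off $K$ is a limit on $X$ of rational functions with poles off $X$. Invisibility is this property, with uniform convergence weakened to bounded convergence almost everywhere.

\section{Cauchy transforms of annihilating measures}\label{sec:cauchy}

For all $w,c\in\mathbb C$ and $s>0$,
\begin{equation}\label{eq:kernel}
\int_{D(c,s)}\frac{dA(z)}{|w-z|}\le\int_{D(w,s)}\frac{dA(z)}{|w-z|}=2\pi s ,
\end{equation}
because the integrand is at most $1/s$ on $D(c,s)\setminus D(w,s)$ and at least $1/s$ on $D(w,s)\setminus D(c,s)$, and these sets have equal area. By \eqref{eq:kernel} and Tonelli's theorem, the Cauchy transform $\hat\omega$ of a measure is defined a.e.\ and is locally integrable. For a bounded Borel function $y$ with compact support put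
\[
\mathcal Cy(w)=\frac1\pi\int\frac{y(z)}{w-z}\,dA(z).
\]
This function is continuous on $\mathbb C$, analytic off the support of $y$, and tends to $0$ at $\infty$; by \eqref{eq:kernel},
\begin{equation}\label{eq:Cbound}
|\mathcal Cy|\le2s\sup|y|\qquad\text{if $y$ vanishes off a disc of radius $s$.}
\end{equation}
Let $\bar\partial=\frac12(\partial_x+i\partial_y)$. The Cauchy--Green formula says that $\psi=\mathcal C(\bar\partial\psi)$ for $\psi\in C_c^\infty(\mathbb C)$; differentiating the convolution, we also get $\bar\partial\,\mathcal C\psi=\psi$. Consequently, if $F\in C^\infty(\mathbb C)$ is analytic off a compact set and has a finite limit $F(\infty)$ at $\infty$, then $F-\mathcal C(\bar\partial F)$ is entire and bounded, and Liouville's theorem gives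
\begin{equation}\label{eq:green}
F=F(\infty)+\mathcal C(\bar\partial F).
\end{equation}
By Fubini's theorem, for every measure $\omega$, every $y$ as above and every $\psi\in C_c^\infty(\mathbb C)$,
\begin{equation}\label{eq:fubini}
\int\mathcal Cy\,d\omega=\frac1\pi\int y\,\hat\omega\,dA,\qquad\int\psi\,d\omega=\frac1\pi\int\bar\partial\psi\;\hat\omega\,dA .
\end{equation}
The second identity shows that $\omega=0$ if $\hat\omega=0$ a.e.

Let $X\subset\mathbb C$ be compact. By the Hahn--Banach and Riesz theorems, a function $h\in C(X)$ lies in $R(X)$ if and only if $\int h\,d\omega=0$ for all $\omega\in R(X)^\perp$. Let $\omega\in R(X)^\perp$, $g\in R_0(X)$, and let $a$ be a point at which $\hat\omega(a)$ is defined. If $a\notin X$, then $1/(w-a)$ and $g/(w-a)$ belong to $R_0(X)$, so $\hat\omega(a)=\widehat{g\omega}(a)=0$. If $a\in X$, then $(g-g(a))/(w-a)$ belongs to $R_0(X)$ and $|\omega|(\{a\})=0$, so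
\begin{equation}\label{eq:mult}
\widehat{g\omega}(a)=g(a)\,\hat\omega(a).
\end{equation}
Thus $Q(\omega)$ is a Borel subset of $X$, and by \eqref{eq:fubini} it has positive area when $\omega\ne0$. This proves that $R(X)=C(X)$ if $|X|=0$, and that $Q(X)\neq\emptyset$ if $R(X)\ne C(X)$.

\emph{From now on $R(X)\ne C(X)$.} The set $Q(X)$ is an uncountable union, so we replace it by a Borel set of the same strength. The supremum of $|\bigcup_kQ(\omega_k)|$ over all sequences $(\omega_k)$ in $R(X)^\perp$ is finite, positive and attained (merge countably many sequences that approach it). Fix a sequence that attains it and put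
\[
E=\bigcup_kQ(\omega_k)\subset Q(X),\qquad\lambda=A|_E .
\]
Adding one more measure to the sequence does not increase the area, so
\begin{equation}\label{eq:offE}
\hat\omega=0\ \text{ a.e.\ on }\mathbb C\setminus E\qquad\text{for all }\omega\in R(X)^\perp .
\end{equation}
Together, \eqref{eq:mult} and \eqref{eq:offE} give $\widehat{g\omega}=1_E\,g\,\hat\omega$ a.e.\ for $g\in R_0(X)$ and $\omega\in R(X)^\perp$.

For each $q\in Q(X)$ fix $\omega\in R(X)^\perp$ with $q\in Q(\omega)$, and put $m=\hat\omega(q)^{-1}(w-q)^{-1}\omega$. This is a finite measure with $|m|(\{q\})=0$, and \eqref{eq:mult} gives the Cauchy formula of Example~\ref{ex:cheese} in general: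
\[
\int g\,dm=g(q)\qquad(g\in R_0(X)).
\]
Since $m$ has little mass near $q$, the formula can be moved from $q$ to most nearby points with a small error. The result is that all functions in the unit ball of $R_0(X)$ are nearly constant on one set of full density at $q$.

\begin{lemma}\label{lem:density}
Let $q\in Q(X)$, $0<\tau<1$, and
\[
S_\tau=\Big\{a\in\mathbb C\setminus\{q\}:\ |a-q|\int\frac{d|m|(w)}{|w-a|}\le\tau\Big\}.
\]
\begin{enumerate}
\item[(i)] $|D(q,r)\setminus S_\tau|/r^2\to0$ as $r\to0$.
\item[(ii)] $S_\tau\subset X$ and $|S_\tau\setminus E|=0$.
\item[(iii)] $|g(a)-g(a')|\le4\tau\sup_X|g|$ for $g\in R_0(X)$ and $a,a'\in S_\tau$.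
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The mean of $|a-q|\int d|m|(w)/|w-a|$ over $a\in D(q,r)$ is $\int k_r\,d|m|$, where
\[
k_r(w)=\frac1{\pi r^2}\int_{D(q,r)}\frac{|a-q|}{|w-a|}\,dA(a).
\]
By \eqref{eq:kernel}, $k_r\le2$. For $w\neq q$ and $r<|w-q|$ we have $k_r(w)\le r/(|w-q|-r)$, which tends to $0$. As $|m|(\{q\})=0$, dominated convergence gives $\int k_r\,d|m|\to0$, and Chebyshev's inequality gives $|D(q,r)\setminus S_\tau|\le\pi r^2\tau^{-1}\int k_r\,d|m|$.

(ii) The measure $\sigma=(w-q)m=\hat\omega(q)^{-1}\omega$ lies in $R(X)^\perp$. Let $a\in S_\tau$. Then $\hat\sigma(a)$ is defined, and the identity $\frac{w-q}{w-a}=1+\frac{a-q}{w-a}$ together with $\int dm=1$ gives $\hat\sigma(a)=1+(a-q)\hat m(a)$. So $|\hat\sigma(a)-1|\le\tau<1$ and $a\in Q(\sigma)\subset X$. By \eqref{eq:offE}, $|Q(\sigma)\setminus E|=0$.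

(iii) By \eqref{eq:mult} for $\sigma$ and the same identity, $g(a)\hat\sigma(a)=g(q)+(a-q)\widehat{gm}(a)$. Hence
\[
|g(a)-g(q)|\le|a-q|\,|\widehat{gm}(a)|+|g(a)|\,|\hat\sigma(a)-1|\le2\tau\sup_X|g| ,
\]
and the same bound holds for $a'$.
\end{proof}

\section{Bounded limits of rational functions}\label{sec:ball}

A cluster $K$ of holes contains points of $X$, and a bounded analytic function off $K$ need not extend continuously to them. Uniform approximation on $X$ is therefore too much to ask. The inequality of Lemma~\ref{lem:density}(iii), however, survives bounded pointwise limits. Let $\mathcal B$ be the weak-* closure in $L^\infty(\lambda)$ of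
\[
\mathcal B_0=\{g|_E:\ g\in R_0(X),\ |g|\le1\text{ on }X\}.
\]
It is convex and balanced.

\begin{lemma}\label{lem:B}
Let $f\in L^\infty(\lambda)$ and $C>0$. The following are equivalent.
\begin{enumerate}
\item[(i)] $f\in C\mathcal B$.
\item[(ii)] There are $g_n\in R_0(X)$ with $|g_n|\le C$ on $X$ and $g_n\to f$ $\lambda$-a.e.
\item[(iii)] There are $g_n\in R(X)$ with $\limsup_n\sup_X|g_n|\le C$ and $g_n\to f$ $\lambda$-a.e.
\end{enumerate}
Moreover, a $\lambda$-a.e.\ limit of a sequence in $C\mathcal B$ lies in $C\mathcal B$.
\end{lemma}

\begin{proof}
Take $C=1$. A bounded sequence that converges $\lambda$-a.e.\ converges weak-*, by dominated convergence. This gives the last statement and (ii)$\Rightarrow$(i). Since $\lambda$ is finite, $L^2(\lambda)\subset L^1(\lambda)$, so a function $f\in\mathcal B$ lies in the weak closure of $\mathcal B_0$ in $L^2(\lambda)$. By Mazur's theorem the weak and norm closures of a convex set coincide, and a norm convergent sequence has an a.e.\ convergent subsequence; so (i)$\Rightarrow$(ii). The implication (ii)$\Rightarrow$(iii) is trivial. Given (iii), take $h_n\in R_0(X)$ with $\sup_X|h_n-g_n|\le1/n$ and divide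 $h_n$ by $\max(1,\sup_X|h_n|)$, which tends to $1$; this gives (ii).
\end{proof}

By Lemmas~\ref{lem:density} and~\ref{lem:B}, for $q\in Q(X)$ and $0<\tau<1$,
\begin{equation}\label{eq:osc}
f\in\mathcal B\quad\Longrightarrow\quad|f(a)-f(a')|\le4\tau\ \text{ for all $a,a'$ in a subset of $S_\tau$ of full area.}
\end{equation}

The approximation scheme of Section~\ref{sec:closure} loses a constant factor: it shows $f\in C_1\mathcal B$ where we want $f\in\mathcal B$. Repeated unions and limits would multiply these losses. We remove the loss by applying the scheme to the powers of $f$, as in the implication ``$\|f^k\|\le C$ for all $k$ $\Rightarrow$ $\|f\|\le1$'' for supremum norms. The difficulty is that membership in $\mathcal B$ concerns bounds on all of $X$, while $f$ is given on $E$ only. The next lemma shows that the values on $E$ determine the values that an annihilating measure sees. We use that, for a finite positive measure $\kappa$ and a measure $\mu\ll\kappa$, the functional $F\mapsto\int F\,d\mu$ is weak-* continuous on $L^\infty(\kappa)$, by the Radon--Nikodym theorem.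

\begin{lemma}\label{lem:determined}
Let $\omega\in R(X)^\perp$, $\kappa=\lambda+|\omega|$, and let $\mathcal H$ be the weak-* closure of $R_0(X)$ in $L^\infty(\kappa)$. Then $\mathcal H$ is an algebra, and if $F\in\mathcal H$ vanishes $\lambda$-a.e., then it vanishes $\kappa$-a.e.
\end{lemma}

\begin{proof}
Multiplication by a fixed element of $L^\infty(\kappa)$ is weak-* continuous. So $g\mathcal H\subset\mathcal H$ for $g\in R_0(X)$, and then $F\mathcal H\subset\mathcal H$ for $F\in\mathcal H$.

Let $\varphi\in C_c(\mathbb C)$. For $F\in L^\infty(\kappa)$, \eqref{eq:fubini} gives $\pi\int F\,\mathcal C\varphi\,d\omega=\int\varphi\,\widehat{F\omega}\,dA$. For $F\in R_0(X)$ we have $\widehat{F\omega}=1_EF\hat\omega$ a.e., so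
\[
\pi\int F\,\mathcal C\varphi\,d\omega=\int F\,\varphi\,\hat\omega\,d\lambda .
\]
The measures $(\mathcal C\varphi)\omega$ and $\varphi\hat\omega\lambda$ are absolutely continuous with respect to $\kappa$, so this identity extends to all $F\in\mathcal H$. As $\varphi$ is arbitrary, $\widehat{F\omega}=1_EF\hat\omega$ a.e.\ for $F\in\mathcal H$. If $F=0$ $\lambda$-a.e., then $\widehat{F\omega}=0$ a.e., so $F\omega=0$ and $F=0$ $|\omega|$-a.e.
\end{proof}

\begin{lemma}[Removing the constant]\label{lem:power}
Let $f\in L^\infty(\lambda)$. If $f^k\in C\mathcal B$ for all $k\ge1$, with $C$ independent of $k$, then $f\in\mathcal B$.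
\end{lemma}

\begin{proof}
Suppose $f\notin\mathcal B$. Since $\mathcal B$ is convex, balanced and weak-* closed, there is $h\in L^1(\lambda)$ with
\[
\Big|\int fh\,d\lambda\Big|>s:=\sup\Big\{\Big|\int gh\,d\lambda\Big|:\ g\in R_0(X),\ |g|\le1\text{ on }X\Big\}.
\]
The functional $g\mapsto\int gh\,d\lambda$ on $R_0(X)$ has norm $s$. By the Hahn--Banach and Riesz theorems it is given by a measure $\nu$ on $X$ with $\|\nu\|=s$. Then $\omega=\nu-h\lambda\in R(X)^\perp$. Take $\kappa$ and $\mathcal H$ as in Lemma~\ref{lem:determined}; both $\lambda$ and $\nu=\omega+h\lambda$ are absolutely continuous with respect to $\kappa$.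

Fix $k$ and take $g_n\in R_0(X)$ with $|g_n|\le C$ on $X$ and $g_n\to f^k$ $\lambda$-a.e. As $L^1(\kappa)$ is separable, a subsequence converges weak-* in $L^\infty(\kappa)$ to some $F_k\in\mathcal H$ with $\|F_k\|_{L^\infty(\kappa)}\le C$. Testing against the measures $h'\lambda$, $h'\in L^1(\lambda)$, shows that $F_k=f^k$ $\lambda$-a.e. So $F_k-F_1^k\in\mathcal H$ vanishes $\lambda$-a.e., hence $\kappa$-a.e. Therefore $\|F_1\|_{L^\infty(\kappa)}^k\le C$ for all $k$, and $\|F_1\|_{L^\infty(\kappa)}\le1$. For $k=1$, along the subsequence,
\[
\int fh\,d\lambda=\lim_n\int g_nh\,d\lambda=\lim_n\int g_n\,d\nu=\int F_1\,d\nu ,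
\]
so $|\int fh\,d\lambda|\le\|\nu\|=s$, a contradiction.
\end{proof}

\section{Invisible sets}\label{sec:invisible}

\begin{definition}
A compact set $K\subset\mathbb C$ is \emph{invisible} if $|K\cap E|=0$ and $f|_{E\setminus K}\in\mathcal B$ for every $f\in H^\infty(S^2\setminus K)$ with $|f|\le1$.
\end{definition}

The first condition makes $f|_{E\setminus K}$ an element of $L^\infty(\lambda)$, which we denote by $f$ again. Two facts follow from the definition.
\begin{enumerate}
\item[(a)] A compact subset $K'$ of an invisible set $K$ is invisible: restrict $f\in H^\infty(S^2\setminus K')$ to $S^2\setminus K$.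
\item[(b)] A compact subset $K$ of $\mathbb C\setminus X$ is invisible: $f$ is analytic near $X$, so $f|_X\in R(X)$ by Runge's theorem, and Lemma~\ref{lem:B} applies.
\end{enumerate}

\begin{example}\label{ex:invisible}
Invisible sets can meet $X$. Let $D(c,s)$ be a hole and $K=\bar D(c,s)$. Then $K\cap E$ lies in a circle. For $f\in H^\infty(S^2\setminus K)$ with $|f|\le1$ and $t>1$, the function $f(c+t(z-c))$ is analytic off $\bar D(c,s/t)\subset\mathbb C\setminus X$, so it lies in $\mathcal B$ by (b); it tends to $f$ pointwise off $K$ as $t\to1$. So $K$ is invisible. Likewise, if the rectangles $(-1,1)\times(\frac1{2n+1},\frac1{2n})$ are holes, then $K=[-1,1]$ is invisible: take $\frac1{2n+1}<t_n<\frac1{2n}$ and $s_n\uparrow1$, and approximate $f$ by $f((z-it_n)/s_n)$, which is analytic off the segment $s_nK+it_n$ of the $n$th rectangle.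
\end{example}

A continuum is detected by one bounded analytic function. For a continuum $G\subset\mathbb C$ let $U_G$ be the component of $S^2\setminus G$ that contains $\infty$. It is simply connected, so there is a conformal map $b_G$ of $U_G$ onto $\mathbb D$ with $b_G(\infty)=0$ and $\lim_{z\to\infty}zb_G(z)>0$. This limit is the logarithmic capacity of $G$, and the capacity of a continuum is at least a quarter of its diameter:
\begin{equation}\label{eq:cap}
\lim_{z\to\infty}zb_G(z)\ge\tfrac14\operatorname{diam}G .
\end{equation}
Put $b_G=0$ on $S^2\setminus U_G$. Then $b_G\in H^\infty(S^2\setminus G)$ and $|b_G|\le1$. We shall use the Cauchy estimates at infinity: if $h$ is analytic and $|h|\le M$ in $|z-c|>s$, with $h(\infty)=0$, then $h(z)=\sum_{k\ge1}h_k(z-c)^{-k}$ there, $|h_k|\le Ms^k$, and $h_1=\lim zh(z)$. We shall also use \emph{boundary bumping}: if $K$ is a continuum and $x\in K\not\subset\bar D(x,s)$, then the component of $K\cap\bar D(x,s)$ that contains $x$ meets the circle $\partial D(x,s)$; so it is a continuum of diameter at least $s$.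

For $G=\bar D(c,s)$ we have $b_G(z)=s/(z-c)$, whose values on opposite sides of $G$ at distance $R$ from $c$ differ by $2s/R$. Near a point $q\in Q(X)$ this oscillation must be compatible with \eqref{eq:osc}, which forces $s/R$ to be small. By \eqref{eq:cap} the same argument works for every invisible continuum.

\begin{lemma}[Repulsion]\label{lem:repulsion}
For $q\in Q(X)$ there is $r_0(q)>0$ such that, for $0<r\le r_0(q)$, every invisible continuum meeting $\bar D(q,r)$ has diameter less than $r/10$.
\end{lemma}

\begin{proof}
Let $\tau=10^{-4}$. By Lemma~\ref{lem:density}(i) there is $r_0$ with $|D(q,11r)\setminus S_\tau|<r^2$ for $0<r\le r_0$. Suppose that $K$ is an invisible continuum with $\operatorname{diam}K\ge r/10$ and $x\in K$, $|x-q|\le r$. The disc $\bar D(x,r/40)$ has diameter $r/20$, so it does not contain $K$. Let $K'$ be the component of $K\cap\bar D(x,r/40)$ that contains $x$. It is a continuum of diameter at least $r/40$, invisible by (a), so $f=b_{K'}$ lies in $\mathcal B$. Write $f(z)=\sum_{k\ge1}\gamma_k(z-x)^{-k}$ for $|z-x|>r/40$. Then $\gamma_1\ge r/160$ and $|\gamma_k|\le(r/40)^k$, so for $|z-x|\ge8r$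
\[
\Big|f(z)-\frac{\gamma_1}{z-x}\Big|\le\sum_{k\ge2}320^{-k}=\frac1{320\cdot319}<10^{-5}.
\]
If $a\in D(q+10r,r)$, then $a-x\in\bar D(10r,2r)$, so
\[
\operatorname{Re}\frac1{a-x}=\frac{\operatorname{Re}(a-x)}{|a-x|^2}\ge\frac{8r}{(12r)^2}=\frac1{18r},\qquad\operatorname{Re}f(a)\ge\frac1{160\cdot18}-10^{-5}>3\cdot10^{-4}.
\]
If $a'\in D(q-10r,r)$, then $x-a'\in\bar D(10r,2r)$, and the same computation gives $\operatorname{Re}f(a')<-3\cdot10^{-4}$. Both discs lie in $D(q,11r)$ and have area $\pi r^2>r^2$, so both meet $S_\tau$ in sets of positive area. Now \eqref{eq:osc} gives $6\cdot10^{-4}<4\tau=4\cdot10^{-4}$, a contradiction.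
\end{proof}

\section{Unions and limits of invisible continua}\label{sec:closure}

In Example~\ref{ex:invisible} a single affine map pushed the singularities of $f$ into a hole. For a general cluster $K$ we work piece by piece. We cut $f$ into a sum of functions $f_j$, each with singularities in a disc of radius $\delta$, and replace $f_j$ by a function $g_j$ whose singularities lie on an invisible continuum of size comparable to $\delta$ near that disc. The number of pieces is unbounded as $\delta\to0$, so the sum of the errors $f_j-g_j$ must be controlled by decay. The centers form a lattice of mesh comparable to $\delta$, over which $\delta^2/|w-z_j|^2$ is not summable but $\delta^3/|w-z_j|^3$ is. So $g_j$ has to match two Laurent coefficients of $f_j$ at infinity; the functions $b_G$ and $b_G^2$ provide the two parameters, and \eqref{eq:cap} keeps the parameters bounded.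

One more difficulty comes first. Invisibility gives rational functions that converge to $g_j$ boundedly and a.e.\ on $E$, but says nothing about their closeness to $g_j$ on the rest of $X$. A sum of many such functions has no useful bound on $X$. The following lemma makes the convergence uniform away from the singularities.

\begin{lemma}[Localization]\label{lem:local}
There is an absolute constant $C_0$ with the following property. Let $G\subset D(z_0,3\delta)$ be invisible and let $g\in H^\infty(S^2\setminus G)$ satisfy $|g|\le M$ and $g(\infty)=0$. Then there are $u_n\in R(X)$ with $|u_n|\le C_0M$ on $X$ such that $u_n\to g$ $\lambda$-a.e., and uniformly on $X\setminus D(z_0,5\delta)$.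
\end{lemma}

\begin{proof}
Put $g=0$ on $G$. By Lemma~\ref{lem:B} there are $h_n\in R_0(X)$ with $|h_n|\le M$ on $X$ and $h_n\to g$ $\lambda$-a.e. Fix once and for all $\psi_0\in C_c^\infty(D(0,5))$ with $0\le\psi_0\le1$ and $\psi_0=1$ on $D(0,4)$. Put $c=\sup|\bar\partial\psi_0|$ and $\psi(z)=\psi_0((z-z_0)/\delta)$, so that $|\bar\partial\psi|\le c/\delta$. On $X$ define
\[
u_n=\psi h_n-\mathcal C\big(1_Eh_n\bar\partial\psi\big)-\mathcal C\big(1_{\mathbb C\setminus E}\,g\,\bar\partial\psi\big).
\]
This function is continuous, and $|u_n|\le M+10cM$ by \eqref{eq:Cbound} applied to the sum of the two densities. Let $\omega\in R(X)^\perp$. By \eqref{eq:fubini} for the measure $h_n\omega$, the relation $\widehat{h_n\omega}=1_Eh_n\hat\omega$ a.e., and \eqref{eq:fubini} for $\omega$,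
\[
\int\psi h_n\,d\omega=\frac1\pi\int\bar\partial\psi\;1_Eh_n\,\hat\omega\,dA=\int\mathcal C\big(1_Eh_n\bar\partial\psi\big)\,d\omega .
\]
The third term of $u_n$ has integral $0$ against $\omega$ by \eqref{eq:fubini} and \eqref{eq:offE}. Hence $u_n\in R(X)$.

The function $(1-\psi)g$ vanishes on $D(z_0,4\delta)$, and $g$ is analytic in $|z-z_0|>3\delta$. So $(1-\psi)g$ is smooth on $\mathbb C$ with $\bar\partial$-derivative $-g\bar\partial\psi$, and \eqref{eq:green} gives $(1-\psi)g=-\mathcal C(g\bar\partial\psi)$. Writing $1_{\mathbb C\setminus E}=1-1_E$, we obtain
\[
u_n=\psi h_n+(1-\psi)g-\mathcal C\big(1_E(h_n-g)\bar\partial\psi\big)\qquad\text{on }X .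
\]
By H\"older's inequality the last term is bounded at every $w$ by
\[
\frac1\pi\big\|(h_n-g)\bar\partial\psi\big\|_{L^3(\lambda)}\Big(\int_{D(z_0,5\delta)}\frac{dA(z)}{|w-z|^{3/2}}\Big)^{2/3}.
\]
As in \eqref{eq:kernel}, the integral is at most $\int_{D(0,5\delta)}|z|^{-3/2}\,dA<\infty$, and the $L^3$ norm tends to $0$ by dominated convergence. So the last term tends to $0$ uniformly. The first two terms tend to $g$ $\lambda$-a.e., and their sum equals $g$ off $D(z_0,5\delta)$.
\end{proof}

\begin{lemma}[Approximation at scale $\delta$]\label{lem:scale}
There is an absolute constant $C_1$ with the following property. Let $\delta>0$ and let $K\subset\mathbb C$ be a non-empty compact set such that, for each $p\in K$, the disc $\bar D(p,\delta)$ contains an invisible continuum of diameter at least $\delta/2$. Let $f\in H^\infty(S^2\setminus K)$, $|f|\le1$. Then there is $v\in C_1\mathcal B$ with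
\[
|v(w)-f(w)|\le\frac{C_1\delta}{\operatorname{dist}(w,K)}\qquad\text{for }w\in E\text{ with }\operatorname{dist}(w,K)\ge8\delta .
\]
\end{lemma}

\begin{proof}
The letter $C$ denotes absolute constants, which may change from line to line. Put $f=0$ on $K$.

\emph{The lattice.} Let $\{z_j\}=\frac\delta2\mathbb Z[i]$. The squares of side $\delta/2$ centered at the $z_j$ do not overlap, so a disc of radius $t\ge\delta$ contains at most $4\pi t^2/(\delta^2/4)=16\pi t^2/\delta^2$ lattice points. Summing over the annuli $2^lR\le|w-z_j|<2^{l+1}R$, we get for $R\ge\delta$
\begin{equation}\label{eq:lattice}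
\sum_{|w-z_j|\ge R}\frac{\delta^3}{|w-z_j|^3}\le\sum_{l\ge0}\frac{16\pi(2^{l+1}R)^2}{\delta^2}\,\frac{\delta^3}{(2^lR)^3}=128\pi\,\frac\delta R .
\end{equation}
Fix $\beta\in C_c^\infty(\mathbb D)$ with $\beta\geq0$ and $\beta>0$ on $\bar D(0,1/2)$. The sum $\Sigma_\beta(z)=\sum_{\zeta\in\frac12\mathbb Z[i]}\beta(z-\zeta)$ is smooth, positive and periodic. Put $\varphi=\beta/\Sigma_\beta$ and $\varphi_j(z)=\varphi((z-z_j)/\delta)$. Then $0\le\varphi_j\le1$, $\operatorname{supp}\varphi_j\subset D(z_j,\delta)$, $\sum_j\varphi_j=1$ and $|\bar\partial\varphi_j|\le C/\delta$.

\emph{Cutting $f$.} Let $J$ be the finite set of $j$ with $D(z_j,2\delta)\cap K\ne\emptyset$, and $\chi=\sum_{j\in J}\varphi_j$. If $\operatorname{dist}(w,K)<\delta$ and $\varphi_j(w)\ne0$, then $j\in J$; so $\chi=1$ in a neighborhood of $K$. Hence $(1-\chi)f$ is smooth on $\mathbb C$ with $\bar\partial$-derivative $-f\bar\partial\chi$, and \eqref{eq:green} gives $(1-\chi)f=f(\infty)-\mathcal C(f\bar\partial\chi)$. With $f_j=\varphi_jf-\mathcal C(f\bar\partial\varphi_j)$ this reads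
\begin{equation}\label{eq:cut}
f=f(\infty)+\sum_{j\in J}f_j\qquad\text{on }\mathbb C .
\end{equation}
By \eqref{eq:Cbound}, $|f_j|\le C$. In $|w-z_j|>\delta$ the function $f_j=-\mathcal C(f\bar\partial\varphi_j)$ is analytic and vanishes at $\infty$, so $f_j=\sum_{k\ge1}a_{jk}(w-z_j)^{-k}$ with $|a_{jk}|\le C\delta^k$.

\emph{Matching two coefficients.} For $j\in J$ choose $p_j\in K\cap D(z_j,2\delta)$ and an invisible continuum $G_j\subset\bar D(p_j,\delta)\subset D(z_j,3\delta)$ with $\operatorname{diam}G_j\ge\delta/2$. In $|w-z_j|>3\delta$ write $b_j=b_{G_j}=\sum_{k\ge1}\beta_{jk}(w-z_j)^{-k}$; then $\beta_{j1}\ge\delta/8$ by \eqref{eq:cap}, and $|\beta_{j2}|\le9\delta^2$. Put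
\[
g_j=s_jb_j+t_jb_j^2,\qquad s_j=\frac{a_{j1}}{\beta_{j1}},\qquad t_j=\frac{a_{j2}-s_j\beta_{j2}}{\beta_{j1}^2}.
\]
The first two coefficients of $g_j$ are $s_j\beta_{j1}=a_{j1}$ and $s_j\beta_{j2}+t_j\beta_{j1}^2=a_{j2}$. The bounds above give $|s_j|\le C$ and $|t_j|\le C$, so $|g_j|\le C$. The function $(w-z_j)^3(f_j-g_j)$ is analytic in $|w-z_j|>3\delta$, including at $\infty$, and is bounded by $C\delta^3$ on the circle $|w-z_j|=4\delta$. By the maximum principle,
\begin{equation}\label{eq:cube}
|f_j(w)-g_j(w)|\le\frac{C\delta^3}{|w-z_j|^3}\qquad(|w-z_j|\ge4\delta).
\end{equation}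

\emph{Reassembling.} Put $v=f(\infty)+\sum_{j\in J}g_j$. For $j\in J$ let $u_{j,n}\in R(X)$ be given by Lemma~\ref{lem:local} for $g_j$, so that $|u_{j,n}|\le C$, and let $\varepsilon_n=\sum_{j\in J}\sup_{X\setminus D(z_j,5\delta)}|u_{j,n}-g_j|$, which tends to $0$ since $J$ is finite. Then $V_n=f(\infty)+\sum_{j\in J}u_{j,n}$ lies in $R(X)$ and $V_n\to v$ $\lambda$-a.e. By \eqref{eq:cut}, $V_n=f+\sum_{j\in J}(u_{j,n}-f_j)$, so for $w\in X$, with sums over $j\in J$,
\[
|V_n(w)|\le1+\sum_{|w-z_j|<5\delta}\big(|u_{j,n}(w)|+|f_j(w)|\big)+\sum_{|w-z_j|\ge5\delta}|g_j(w)-f_j(w)|+\varepsilon_n\le C+\varepsilon_n .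
\]
Here the first sum has at most $400\pi$ terms, and the second is bounded by \eqref{eq:cube} and \eqref{eq:lattice}. By Lemma~\ref{lem:B}, $v\in C\mathcal B$. If $d=\operatorname{dist}(w,K)\ge8\delta$, then $|w-z_j|\ge d-2\delta\ge\frac34d\ge6\delta$ for all $j\in J$, and \eqref{eq:cut}, \eqref{eq:cube}, \eqref{eq:lattice} give $|v(w)-f(w)|\le\sum_{j\in J}|g_j(w)-f_j(w)|\le C\delta/d$.
\end{proof}

\begin{proposition}[Closure]\label{prop:closure}
Let $K\subset\mathbb C$ be a non-empty compact set and $\varepsilon>0$. Suppose that every $p\in K$ is a limit of points $p_n\in K_n$, where the $K_n$ are invisible continua (depending on $p$) of diameter at least $\varepsilon$. Then $K\cap Q(X)=\emptyset$ and $K$ is invisible.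
\end{proposition}

\begin{proof}
If $p\in K\cap Q(X)$, take $r=\min(r_0(p),10\varepsilon)$. For large $n$ the continuum $K_n$ meets $\bar D(p,r)$ and has diameter at least $r/10$, against Lemma~\ref{lem:repulsion}. So $K\cap Q(X)=\emptyset$, and in particular $K\cap E=\emptyset$.

Let $0<\delta<\varepsilon/4$ and $p\in K$. Choose $n$ with $|p_n-p|<\delta/4$. Since $\operatorname{diam}K_n>3\delta/2$, the disc $\bar D(p_n,3\delta/4)$ does not contain $K_n$. By boundary bumping and (a), this disc, and hence $\bar D(p,\delta)$, contains an invisible continuum of diameter at least $3\delta/4$. So Lemma~\ref{lem:scale} applies to $K$ at every scale $\delta<\varepsilon/4$.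

Let $f\in H^\infty(S^2\setminus K)$, $|f|\le1$, and let $v_n\in C_1\mathcal B$ be given by Lemma~\ref{lem:scale} for scales $\delta_n\to0$. Every $w\in E$ has positive distance from $K$, so $v_n\to f$ on $E$, and $f\in C_1\mathcal B$ by Lemma~\ref{lem:B}. The same holds for each power $f^k$. By Lemma~\ref{lem:power}, $f\in\mathcal B$.
\end{proof}

The lower bound $\varepsilon$ cannot be dropped: if $X$ has empty interior, every point of $E$ is a limit of small closed discs in $\mathbb C\setminus X$, and $|E|>0$.

\section{Collapsing the invisible continua}\label{sec:collapse}

Fix $q\in Q(X)$ and $\rho>0$. If $X\cap D(q,\rho)$ has an interior point, it contains a closed square, hence a carpet. So we assume that $X\cap D(q,\rho)$ has empty interior. Fix $0<r<\min(r_0(q),\rho)$, let $B=\bar D(q,r)$, and let $\mathcal I$ be the family of invisible continua that meet $B$. The rest of the proof uses only the following properties.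
\begin{enumerate}
\item[(I1)] Every member of $\mathcal I$ has diameter less than $r/10$, and so lies in $\bar D(q,2r)$ (Lemma~\ref{lem:repulsion}).
\item[(I2)] Every $x\in\operatorname{int}B\setminus X$ lies in a member of $\mathcal I$, namely a small closed disc about $x$ (fact (b)).
\item[(I3)] If $L\subset\mathbb C$ is a continuum meeting $B$ and, for some $\varepsilon>0$, every point of $L$ is a limit of points of members of $\mathcal I$ of diameter at least $\varepsilon$, then $L\in\mathcal I$ (Proposition~\ref{prop:closure}).
\end{enumerate}
The hypothesis $q\in Q(X)$ enters through (I1). Without a hypothesis of this kind the construction degenerates: if $R(X)=C(X)$, then $E=\emptyset$ and every compact set satisfies the definition of invisibility.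

Recall that the non-empty compact subsets of $\bar D(q,2r)$ form a compact space in the Hausdorff metric. If $K_n\to L$ in this metric, then every point of $L$ is a limit of points $x_n\in K_n$, every limit of points $x_n\in K_n$ lies in $L$, every open set containing $L$ contains $K_n$ for large $n$, $\operatorname{diam}K_n\to\operatorname{diam}L$, and $L$ is connected if the $K_n$ are. By (I3), the union of two intersecting members of $\mathcal I$ is in $\mathcal I$, and so is a Hausdorff limit of members of $\mathcal I$ unless it is a single point.

\begin{lemma}\label{lem:maximal}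
Let $\mathcal G$ be the set of maximal members of $\mathcal I$ under inclusion. Every member of $\mathcal I$ lies in a member of $\mathcal G$, and distinct members of $\mathcal G$ are disjoint.
\end{lemma}

\begin{proof}
Let $K_0\in\mathcal I$ and let $G$ be the union of all members of $\mathcal I$ that contain $K_0$. Then $\bar G$ is a continuum meeting $B$, and (I3) with $\varepsilon=\operatorname{diam}K_0$ gives $\bar G\in\mathcal I$. So $\bar G\subset G$, and $G\in\mathcal I$. A member of $\mathcal I$ that contains $G$ contains $K_0$, so it lies in $G$; thus $G\in\mathcal G$. If $G,G'\in\mathcal G$ meet, then $G\cup G'\in\mathcal I$, and maximality gives $G=G\cup G'=G'$.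
\end{proof}

The members of $\mathcal G$ are the clusters of Section~\ref{sec:idea}. They may separate the sphere, which Moore's theorem forbids, so we fill them. For a continuum $L\subset\mathbb C$ the \emph{filling} is $\hat L=S^2\setminus U_L$, where $U_L$ is the component of $S^2\setminus L$ containing $\infty$. Every component of $S^2\setminus L$ is open and has non-empty boundary contained in $L$. Hence $\hat L$, the union of $L$ and the components other than $U_L$, is a continuum; $\hat L\setminus L$ is open; and $\emptyset\ne\partial\hat L=\partial U_L\subset L$. The filling does not separate $S^2$. A connected set that contains $\infty$ and misses $L$ lies in $U_L$. This shows that $L\subset L'$ implies $\hat L\subset\hat L'$, and that $\hat L$ lies in the convex hull of $L$, so $\operatorname{diam}\hat L=\operatorname{diam}L$.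

\begin{lemma}\label{lem:nested}
If $L,L'\subset\mathbb C$ are disjoint continua, then $\hat L\ne\hat L'$, and $\hat L,\hat L'$ are disjoint or nested.
\end{lemma}

\begin{proof}
If $\hat L=\hat L'$, the common boundary is a non-empty subset of $L\cap L'$, which is absurd. We use that a connected set that meets $\hat L$ and misses $\partial\hat L$ lies in $\hat L$. If $L'$ meets $\hat L$, then $L'\subset\hat L$, so $U_L$ misses $L'$, $U_L\subset U_{L'}$ and $\hat L'\subset\hat L$. If $L$ meets $\hat L'$, then $\hat L\subset\hat L'$ by symmetry. In the remaining case $L'\cap\hat L=\emptyset=L\cap\hat L'$. Then $\hat L$ is connected, misses $\partial\hat L'\subset L'$ and is not contained in $\hat L'$, so it does not meet $\hat L'$.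
\end{proof}

\begin{lemma}\label{lem:limit}
Let $G_n\in\mathcal G$ converge in the Hausdorff metric to a set $L$ with more than one point. Then $L\subset G$ for some $G\in\mathcal G$, and $\hat G$ contains every limit of points $x_n\in\hat G_n$.
\end{lemma}

\begin{proof}
We have $L\in\mathcal I$, so $G$ exists by Lemma~\ref{lem:maximal}. Let $x_n\in\hat G_n$, $x_n\to x$, and suppose $x\notin\hat L$. Let $T$ be the union of a path in $U_L$ from $x$ to $\infty$ and a small closed disc about $x$ in $U_L$. The open set $S^2\setminus T$ contains $L$, hence $G_n$ for large $n$. Then $T\subset U_{G_n}$, while $x_n\in T$ for large $n$, a contradiction. So $x\in\hat L\subset\hat G$.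
\end{proof}

For $x,y\in S^2$ write $x\sim y$ if $x=y$ or $x,y\in\hat G$ for some $G\in\mathcal G$.

\begin{lemma}\label{lem:relation}
The relation $\sim$ is a closed equivalence relation. Every class with more than one point equals $\hat G$ for exactly one $G\in\mathcal G$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:maximal} and~\ref{lem:nested}, two fillings of members of $\mathcal G$ with a common point are nested; this gives transitivity. Let $x_n\sim y_n$, $x_n\to x$, $y_n\to y$, $x\ne y$. For large $n$ there is $G_n\in\mathcal G$ with $x_n,y_n\in\hat G_n$. The points $x_n,y_n$ stay in $\bar D(q,2r)$, so $x,y\in\mathbb C$. Pass to a subsequence with $G_n\to L$. Since $\operatorname{diam}G_n\ge|x_n-y_n|$, we get $\operatorname{diam}L\ge|x-y|>0$, and Lemma~\ref{lem:limit} gives $x\sim y$.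

Let $F$ be a class with more than one point, and let $y_0,y_1,\dots$ be a dense sequence in $F$ with $y_0\ne y_1$. For each $i$ with $y_i\neq y_0$ some filling contains $y_0$ and $y_i$. These fillings are nested in pairs, so the largest of those with $i\le n$ is a filling $\hat G_n\ni y_0,\dots,y_n$. Pass to a subsequence with $G_n\to L$; then $\operatorname{diam}L\ge|y_0-y_1|>0$. By Lemma~\ref{lem:limit} there is $G\in\mathcal G$ with $y_i\in\hat G$ for all $i$. As $\hat G$ is closed, $F\subset\hat G$; as the points of $\hat G$ are equivalent to $y_0$, $\hat G\subset F$. Uniqueness follows from Lemma~\ref{lem:nested}.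
\end{proof}

Thus the classes form an upper semicontinuous decomposition of $S^2$ into points and non-separating continua of diameter less than $r/10$. By Theorem~\ref{thm:moore}, the quotient $\Sigma$ is a $2$-sphere. Let $\Pi:S^2\to\Sigma$ be the quotient map and let $N\subset\Sigma$ be the set of points whose fiber has more than one point. The set
\[
V=\Sigma\setminus\Pi(S^2\setminus\operatorname{int}B)
\]
is open and consists of the points whose fiber lies in $\operatorname{int}B$. It is non-empty, since the class of $q$ lies in $D(q,r/10)$.

\begin{lemma}\label{lem:V}
The map $\Pi$ is injective on $\Pi^{-1}(V\setminus N)$, this set lies in $X\cap\operatorname{int}B$, and $N\cap V$ is dense in $V$.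
\end{lemma}

\begin{proof}
By (I2) and Lemma~\ref{lem:maximal}, $\Pi$ maps $\operatorname{int}B\setminus X$ into $N$. The fiber over a point of $V\setminus N$ is a single point of $\operatorname{int}B$, which therefore lies in $X$. If $O\subset V$ is open and non-empty, then $\Pi^{-1}(O)$ is a non-empty open subset of $\operatorname{int}B\subset D(q,\rho)$. Since $X\cap D(q,\rho)$ has empty interior, $\Pi^{-1}(O)$ contains a point off $X$, so $O$ meets $N$.
\end{proof}

It remains to show that $N$ is thin enough to be avoided by a carpet. The idea is that a continuum in $\Sigma$ made of images of clusters of a fixed size would lift to a larger invisible continuum, against maximality. The full preimage of such a continuum will not do, because it contains the filled islands, about which (I3) says nothing. So we keep only the outer part of each fiber. Call $G\in\mathcal G$ \emph{outer} if $\hat G$ is a class. For $k\ge1$ let $Z_k$ be the union of the outer $G$ with $\operatorname{diam}G\ge1/k$, and $N_k=\Pi(Z_k)$. By Lemma~\ref{lem:relation}, $N=\bigcup_kN_k$.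

\begin{lemma}\label{lem:totdisc}
Each $N_k$ is compact and totally disconnected.
\end{lemma}

\begin{proof}
\emph{$Z_k$ is compact.} Let $z_n\in G_n$ with $G_n$ outer, $\operatorname{diam}G_n\ge1/k$ and $z_n\to z$. Pass to a subsequence with $G_n\to L$. Then $z\in L$, $\operatorname{diam}L\ge1/k$, and $L\subset G$ for some $G\in\mathcal G$. The class containing $\hat G$ is $\hat G_*$ for an outer $G_*$. Suppose $G\ne G_*$. Then $G\cap G_*=\emptyset$, so $L$ lies in the open set $\hat G_*\setminus G_*$, and so does $G_n$ for large $n$. The classes $\hat G_n$ and $\hat G_*$ then meet, hence coincide, and $G_n=G_*$ by uniqueness; this contradicts $G_n\subset\hat G_*\setminus G_*$. So $G$ is outer, and $z\in G\subset Z_k$. Thus $Z_k$ is compact, and so is $N_k$.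

\emph{$N_k$ is totally disconnected.} Let $T\subset N_k$ be connected and non-empty; replacing $T$ by its closure we may assume it compact. Put $Z=Z_k\cap\Pi^{-1}(T)$, a compact set with $\Pi(Z)=T$. A class contains exactly one outer member of $\mathcal G$, so the fibers of $\Pi|_Z$ are outer continua of diameter at least $1/k$. The set $Z$ is connected. Otherwise $Z$ is the union of disjoint non-empty compact sets $Z',Z''$; each fiber is connected, so it lies in $Z'$ or in $Z''$, and $\Pi(Z'),\Pi(Z'')$ are disjoint non-empty compact sets with union $T$. So $Z$ is a continuum meeting $B$, and $Z\in\mathcal I$ by (I3) with $\varepsilon=1/k$. Every fiber of $\Pi|_Z$ is a maximal member of $\mathcal I$ contained in $Z$, so it equals $Z$. Hence $T$ is a single point.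
\end{proof}

\section{A carpet in the quotient sphere}\label{sec:carpet}

We want to cover $N_1$ by small disjoint discs, then what is left of $N_2$ by smaller ones, and so on. For the new discs to be disjoint from the old ones, the boundary of each disc must miss all of $N$, a dense set near $\Pi(q)$ that may be uncountable. We first treat one compact totally disconnected set, and then use Baire's theorem to choose coordinates on $\Sigma$ in which a whole grid of lines misses $N$.

\begin{lemma}\label{lem:discs}
Let $M\subset S^2$ be compact, non-empty and totally disconnected, and let $\eta>0$. There are finitely many pairwise disjoint closed discs, each the closure of a Jordan domain of chordal diameter less than $\eta$, whose interiors cover $M$.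
\end{lemma}

\begin{proof}
After a rotation of the sphere, $M\subset\mathbb C$. Chordal distances are at most twice Euclidean distances, so it suffices to make Euclidean diameters less than $\eta/2$. Tile $\mathbb C$ by regular hexagons of diameter $t$, and let $H_t$ be the union of the finitely many closed hexagons that meet $M$. All hexagons containing a point of $M$ belong to $H_t$, so $M\subset\operatorname{int}H_t$. For small $t$ every component of $H_t$ has diameter less than $\eta/2$. Otherwise there are $t_n\to0$ and components $K_n$ of $H_{t_n}$ of diameter at least $\eta/2$; every point of $K_n$ is within $t_n$ of $M$, so a Hausdorff limit of a subsequence is a continuum in $M$, which is impossible.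

Fix such $t$ and a component $K$ of $H_t$; it is a union of hexagons. We use hexagons because exactly three meet at each vertex and any two that meet share an edge. This has two consequences. First, every $p\in\partial K$ has a small disc $W_p$ about it that $\partial K$ cuts along two radii into a sector inside $K$ and a sector $W_p\setminus K$; so $\partial K$ is a finite disjoint union of Jordan curves. Second, the union $K^\circ$ of the open hexagons of $K$ and the open edges shared by two of them is connected and dense in $K$, so every set between $K^\circ$ and $K$ is connected.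

We show that $\hat K$ is the closure of a Jordan domain. Take $p\in\partial U_K\subset\partial K$ and let $c$ be the curve of $\partial K$ through $p$. The connected set $K\setminus c\supset K^\circ$ lies in one component $D'$ of $S^2\setminus c$; let $D$ be the other. Then $D$ is open and connected, misses $K$, and has boundary $c\subset K$, so $D$ is a component of $S^2\setminus K$. Both $D$ and $U_K$ have $p$ in their boundary, so both meet the connected set $W_p\setminus K$, and $D=U_K$. Hence $\hat K=D'\cup c$, which is a closed disc by the Jordan--Schoenflies theorem, with diameter $\operatorname{diam}K<\eta/2$.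

By Lemma~\ref{lem:nested} the finitely many sets $\hat K$ are disjoint or nested. The maximal ones are pairwise disjoint, and their interiors cover $M$ because each point of $M$ is interior to some $K$.
\end{proof}

\begin{lemma}\label{lem:coordinates}
Let $M_1,M_2,\dots\subset S^2$ be compact and totally disconnected. There is a homeomorphism $\Psi$ of $S^2$ such that $\Psi(\bigcup_jM_j)$ contains neither $\infty$ nor any point with rational real part or rational imaginary part.
\end{lemma}

\begin{proof}
Let $\mathbf H$ be the group of homeomorphisms of $S^2$ with the metric $\sup d(\psi,\psi')+\sup d(\psi^{-1},\psi'^{-1})$, where $d$ is the chordal distance. It is complete: for a Cauchy sequence $(\psi_n)$, both $\psi_n$ and $\psi_n^{-1}$ converge uniformly to continuous maps, and these are mutually inverse. For a closed nowhere dense set $\Gamma\subset S^2$ and $j\ge1$ let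
\[
\mathbf H(\Gamma,j)=\{\psi\in\mathbf H:\ \psi(\Gamma)\cap M_j=\emptyset\}.
\]
It is open, since disjoint compact sets have positive distance. We show that it is dense; we may assume $M_j\neq\emptyset$.

Let $\psi\in\mathbf H$ and $\eta>0$, and let $\Delta_1,\dots,\Delta_l$ be the discs of Lemma~\ref{lem:discs} for $M_j$ and $\eta$. As $\psi(\Gamma)$ is closed and nowhere dense, $O_i=\operatorname{int}\Delta_i\setminus\psi(\Gamma)$ is open and non-empty. Take a homeomorphism $\alpha_i:\Delta_i\to\overline{\mathbb D}$ that maps $\operatorname{int}\Delta_i$ onto $\mathbb D$; after composing with a M\"obius automorphism of $\overline{\mathbb D}$ we have $0\in\alpha_i(O_i)$. The set $M_j\cap\Delta_i$ is a compact subset of $\operatorname{int}\Delta_i$, so there are $0<\epsilon<s<1$ with $\alpha_i(M_j\cap\Delta_i)\subset\bar D(0,s)$ and $\bar D(0,\epsilon)\subset\alpha_i(O_i)$. Let $h$ be an increasing homeomorphism of $[0,1]$ with $h(s)=\epsilon$. The radial map $te^{i\vartheta}\mapsto h(t)e^{i\vartheta}$ fixes $\partial\mathbb D$ pointwise and maps $\bar D(0,s)$ onto $\bar D(0,\epsilon)$. Conjugating by $\alpha_i$ in each $\Delta_i$ and extending by the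 identity, we get $\theta\in\mathbf H$ that moves points by less than $\eta$ and satisfies $\theta(M_j)\cap\psi(\Gamma)=\emptyset$. Put $\psi'=\theta^{-1}\psi$. Then $\psi'(\Gamma)\cap M_j=\theta^{-1}(\psi(\Gamma)\cap\theta(M_j))=\emptyset$. Moreover $\sup d(\psi',\psi)\le\eta$, and $\sup d(\psi'^{-1},\psi^{-1})=\sup d(\psi^{-1}\theta,\psi^{-1})$ is at most the modulus of continuity of $\psi^{-1}$ at $\eta$. So $\psi'\in\mathbf H(\Gamma,j)$ is as close to $\psi$ as we like.

By Baire's theorem there is $\psi$ in the intersection of the countably many sets $\mathbf H(\ell\cup\{\infty\},j)$, where $j\ge1$ and $\ell$ is a line $\operatorname{Re}z=s$ or $\operatorname{Im}z=s$ with $s$ rational. Take $\Psi=\psi^{-1}$.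
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We saw in Section~\ref{sec:cauchy} that $Q(X)\ne\emptyset$. Let $q\in Q(X)$, $\rho>0$, and keep the setting of Section~\ref{sec:collapse}. By Lemmas~\ref{lem:totdisc} and~\ref{lem:coordinates} we can identify $\Sigma$ with $S^2$ so that $N$ misses the boundary of every \emph{rational square}, that is, every closed axis-parallel square in $\mathbb C$ whose vertices have rational coordinates. Let $P_0$ be a rational square in the non-empty open set $V$.

We construct finite families $\mathcal P_1,\mathcal P_2,\dots$ of rational squares in $\operatorname{int}P_0$, all pairwise disjoint. Suppose $\mathcal P_j$ is constructed for $j<k$, and put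
\[
M_k=N_k\cap P_0\setminus\bigcup_{j<k}\ \bigcup_{P\in\mathcal P_j}\operatorname{int}P,\qquad O_k=\operatorname{int}P_0\setminus\bigcup_{j<k}\ \bigcup_{P\in\mathcal P_j}P .
\]
The set $M_k$ is compact, $O_k$ is open, and $M_k\subset O_k$ because boundaries of rational squares miss $N$. If $M_k=\emptyset$, let $\mathcal P_k=\emptyset$. Otherwise take a grid of rational squares whose cells have diameter less than $1/k$ and less than the distance from $M_k$ to $\mathbb C\setminus O_k$. A closed cell $c$ that meets $M_k$ lies in $O_k$, and $M_k\cap c$ is a compact subset of $\operatorname{int}c$. So a slightly smaller concentric rational square $P_c\subset\operatorname{int}c$ contains $M_k\cap c$ in its interior. Let $\mathcal P_k$ be the finite family of these $P_c$. They are pairwise disjoint, lie in $O_k$, have diameter less than $1/k$, and their interiors cover $M_k$.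

Let $S_\Sigma=P_0\setminus\bigcup_k\bigcup_{P\in\mathcal P_k}\operatorname{int}P$. A point of $N_k\cap P_0$ lies in $M_k$ or in the interior of an earlier square, so the interiors of the squares cover $N\cap P_0$, and $S_\Sigma\subset V\setminus N$. By Lemma~\ref{lem:V}, $N\cap\operatorname{int}P_0$ is dense in $P_0$, so the union of the squares is dense in $P_0$. There are infinitely many squares, since a finite union would be closed and dense in $P_0$, hence equal to $P_0$, whereas it lies in $\operatorname{int}P_0$. Their diameters tend to $0$. Theorem~\ref{thm:whyburn}, applied to $\Delta_0=S^2\setminus\operatorname{int}P_0$ and the squares, shows that $S_\Sigma$ is a carpet.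

Let $S=\Pi^{-1}(S_\Sigma)$, a compact set. By Lemma~\ref{lem:V}, $S\subset X\cap\operatorname{int}B\subset X\cap D(q,\rho)$, and $\Pi$ maps $S$ continuously and bijectively onto $S_\Sigma$. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism, so $S$ is a carpet in $X\cap D(q,\rho)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FH}
J. F. Feinstein and M. J. Heath, \emph{Swiss cheeses, rational approximation and universal plane curves}, arXiv:1501.04008 (2015).

\bibitem{Why}
Whyburn, Fund. Math. \textbf{45} (1958).

\end{thebibliography}
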